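# Weld-division maps: Ramsey's theorem in dimension one, winding in dimension two

## 1. The Ramsey property holds exactly up to dimension one

**Theorem 1.** Let $\mathbf A=A=\Delta$ be the complex of all non-empty subsets of a set $F=\{a,b,c\}$ of three atoms. There is $B\in\langle\Delta\rangle$, obtained from $\Delta$ by three divisions, with ${\rm Hom}(B,\Delta)\neq\emptyset$ and the following property. For every $C\in\langle\Delta\rangle$ there is a $2$-coloring of ${\rm Hom}(C,\Delta)$ such that for no $g\in{\rm Hom}(C,B)$ is the set $\{f\circ g: f\in{\rm Hom}(B,\Delta)\}$ monochromatic. Hence the property $\mathrm R_r(A,B)$ below fails for this pair for every $r\ge2$.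

**Theorem 2.** Let $\mathbf A$ be a finite non-empty grounded complex. For $A,B\in\langle\mathbf A\rangle$ with ${\rm Hom}(B,A)\ne\emptyset$ and $r\ge 1$ let $\mathrm R_r(A,B)$ be the following property: *there is $C\in\langle\mathbf A\rangle$ such that for each coloring of ${\rm Hom}(C,A)$ with $r$ colors there is $g\in{\rm Hom}(C,B)$ for which $\{f\circ g: f\in{\rm Hom}(B,A)\}$ is monochromatic.*

1. If $\dim\mathbf A\ge2$, then for every $A\in\langle\mathbf A\rangle$ and every $n\ge1$ there is $B\in\langle\mathbf A\rangle$, obtained from $A$ by $3(n-1)$ divisions, with ${\rm Hom}(B,A)\ne\emptyset$ and the following property. For every $C\in\langle\mathbf A\rangle$ there is an $n$-coloring of ${\rm Hom}(C,A)$ such that for every $g\in{\rm Hom}(C,B)$ all $n$ colors occur in $\{f\circ g:f\in{\rm Hom}(B,A)\}$. So every object has infinite Ramsey degree, and for every $A$ and every $r\ge2$ the property $\mathrm R_r(A,B)$ fails for some $B$.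
2. If $\dim\mathbf A\le1$, then $\mathrm R_r(A,B)$ holds for all $r\ge1$ and all $A,B\in\langle\mathbf A\rangle$ with ${\rm Hom}(B,A)\neq\emptyset$.

Consequently $\mathrm R_r(A,B)$ holds for all $r,A,B$ if and only if $\dim\mathbf A\le1$.

Let us unpack this. We start from a finite complex $\mathbf A$ and may subdivide it, one face at a time; $\langle\mathbf A\rangle$ is the class of everything obtained in this way. ${\rm Hom}(B,A)$ is the set of *weld-division maps* $B\to A$, a class of simplicial maps that undo subdivisions. The condition $\dim\mathbf A\ge2$ means that $\mathbf A$ has a face with at least three vertices. A coloring with $r$ colors of a set $X$ is a function $X\to\{1,\dots,r\}$.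

The question is whether $\mathrm R_r(A,B)$ always holds. It comes from Sławomir Solecki, "Simplicial complexes, stellar moves, and projective amalgamation", arXiv:2503.14825 (2025), and the definitions below follow his framework of divided complexes. It has the shape of Ramsey's theorem with the arrows reversed. The big object $C$ maps onto $B$, each such $g$ picks out the family of maps $C\to A$ that factor through $g$, and we want one such family to be monochromatic. The condition ${\rm Hom}(B,A)\neq\emptyset$ only removes a trivial case. For $r=1$ the property always holds, with $C=B$ and $g={\rm id}$.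

Theorem 1 says that the answer is no, already for a triangle. In the negative part of Theorem 2, a single $B$ defeats every $C$, and $g$ cannot even avoid one of the $n$ colors. To say that $A$ has Ramsey degree at most $d$ is to say that for every $r$ and every $B$ with ${\rm Hom}(B,A)\ne\emptyset$ there is $C$ such that for each $r$-coloring of ${\rm Hom}(C,A)$ some $g\in{\rm Hom}(C,B)$ leaves at most $d$ colors on $\{f\circ g\}$. Part 1 with $n=d+1$ excludes every $d$, which is what "infinite Ramsey degree" means. (In Solecki's question the number of colors is called $b$; I write $r$ because $b$ will be a vertex.)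

## 2. Complexes, divisions, spans, and the maps

**Definition (complexes and simplicial maps).** A *simplicial complex* is a family $A$ of non-empty finite sets, closed under taking non-empty subsets, with ${\rm Vr}(A)\cap A=\emptyset$, where the set of *vertices* ${\rm Vr}(A)$ is the union of all members of $A$. The members of $A$ are its *faces*. A *simplicial map* $f\colon B\to A$ is a function $f\colon{\rm Vr}(B)\to{\rm Vr}(A)$ with $f(s)\in A$ for every $s\in B$.

"Maximal face" means maximal under inclusion. An *edge path* in $C$ is a sequence of vertices $w_0,\dots,w_l$ with $\{w_{j-1},w_j\}\in C$ for all $j$; repetitions $w_{j-1}=w_j$ are allowed. I write $abz$ for $\{a,b,z\}$, and so on.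

We fix a finite non-empty *grounded* complex $\mathbf A$: its vertices are atoms, that is, objects that are not sets.

**Definition (division).** For a complex $A$ and a face $t\in A$,
$$tA=\{s\in A: t\not\subseteq s\}\cup\{\{t\}\cup u:\ u\in A\cup\{\emptyset\},\ t\not\subseteq u,\ t\cup u\in A\}.$$
$\langle\mathbf A\rangle$ is the class of all complexes obtained from $\mathbf A$ by finitely many iterated divisions.

The face $t$ has become a vertex, placed in the middle of the old face $t$. Three examples. If $E$ is the edge with vertices $u,v$, and $t=\{u,v\}$, then $tE$ is the path $u,t,v$. If $t=\{a,b\}$ in the triangle $\Delta$, then $t\Delta$ consists of the two triangles $\{a,t,c\}$, $\{t,b,c\}$ and their non-empty subsets. If $t=\{p\}$ is a singleton, then $tA$ is $A$ with the vertex $p$ renamed $\{p\}$.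

**Remark 1 (why $\langle\mathbf A\rangle$ consists of complexes).** Let $A_0=\mathbf A$ and $A_j=t_jA_{j-1}$. Closure under non-empty subsets is read off from the definition. Vertices of $A_n$ are atoms or among $t_1,\dots,t_n$. By induction on $n$: the sets $t_1,\dots,t_n$ are distinct, and for $j\le m\le n$ no face of $A_m$ contains $t_j$ as a subset. In the step to $n+1$, $t_{n+1}$ is a face of $A_n$, so it differs from all $t_j$ with $j\le n$. The elements of $t_j$, for $j\le n+1$, are atoms or lie among $t_1,\dots,t_{j-1}$, so $t_{n+1}\notin t_j$. Hence if $t_j\subseteq\{t_{n+1}\}\cup u$, then $t_j\subseteq u$, which is excluded by induction if $j\le n$ and by the definition of division if $j=n+1$. A face of $A_{n+1}$ that is a face of $A_n$ does not contain $t_{n+1}$ by definition, and contains no earlier $t_j$ by induction. So no vertex of $A_n$ is a face of $A_n$: atoms are not sets, and no face contains, let alone equals, a $t_j$. In particular a created vertex is never one of the vertices present before.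

**Definition (spans).** ${\rm sp}(x)=\{x\}$ for $x\in{\rm Vr}(\mathbf A)$; ${\rm sp}(x)=\bigcup_{y\in x}{\rm sp}(y)$ for a created vertex $x$; ${\rm sp}(s)=\bigcup_{x\in s}{\rm sp}(x)$ for a face $s$.

The span records which original vertices lie under $x$. In $t\Delta$ with $t=\{a,b\}$ we have ${\rm sp}(t)=\{a,b\}$ and ${\rm sp}(\{t,c\})=\{a,b,c\}$. Spans are never empty.

**Definition (grounded maps).** A simplicial map $f\colon B\to A$ with $A,B\in\langle\mathbf A\rangle$ is *grounded* if every face of $A$ is $f(s)$ for some $s\in B$, and ${\rm sp}(f(x))\subseteq{\rm sp}(x)$ for every vertex $x$ of $B$.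

**Definition (base maps).** For $A\in\langle\mathbf A\rangle$, $t\in A$ and $v\in t$, the *weld map* $tA\to A$ sends $t$ to $v$ and fixes every other vertex. A *grounded isomorphism* $B\to A$ is a bijection $f\colon{\rm Vr}(B)\to{\rm Vr}(A)$ that induces a bijection $s\mapsto f(s)$ from $B$ onto $A$ and satisfies ${\rm sp}(f(x))={\rm sp}(x)$ for all $x$. Identities are grounded isomorphisms.

**Definition (division of a map).** Let $f\colon B\to A$ be grounded and $t\in A$. List the faces $s\in B$ with $f(s)=t$ as $s_1,\dots,s_k$ ($k\ge1$) in order of non-increasing cardinality, and put $B'=s_k(\cdots(s_2(s_1B))\cdots)$. The *division of $f$ by $t$* is the map $f'\colon B'\to tA$ that agrees with $f$ on old vertices and sends each new vertex $s_i$ to $t$.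

Example. Let $E$ be the edge $u,v$, let $m=\{u,v\}$, and let $f\colon mE\to E$ be the weld map $m\mapsto u$, from the path $u,m,v$.

- Divide by $t=\{u,v\}$: only $\{m,v\}$ lies over $t$. With $n=\{m,v\}$ we get the path $u,m,n,v$ and the map to $tE$ with values $u,u,t,v$.
- Divide by $t=\{u\}$: the faces over $t$ are $\{u,m\},\{u\},\{m\}$. Dividing by the first inserts a vertex between $u$ and $m$, and the other two rename $u$ and $m$. The new map sends these three vertices to $t$ and $v$ to $v$.

**Definition (weld-division maps).** These form the smallest class of maps between members of $\langle\mathbf A\rangle$ that contains all weld maps and grounded isomorphisms and is closed under composition and under division of maps. They are the morphisms of the weld-division category $\mathcal D(\mathbf A)$, and ${\rm Hom}(B,A)$ is the set of those from $B$ to $A$.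

Not every grounded map is of this kind. On a path $u,m,n,v$ obtained from $E$ by two divisions, the zigzag $u\mapsto u,\ m\mapsto v,\ n\mapsto u,\ v\mapsto v$ is a grounded simplicial map to $E$. It covers the edge $\{u,v\}$ three times, and the next section shows that weld-division maps never do that.

## 3. Exactly one face lies over each maximal face

The class of weld-division maps is defined by closure, so we need an invariant that survives every closure operation.

**Lemma 1.** Every weld-division map $f\colon B\to A$ is a grounded simplicial map and satisfies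

(P) for every maximal face $\sigma\in A$ there is exactly one $s\in B$ with $f(s)=\sigma$.

Moreover, for a simplicial map, (P) implies that this $s$ is maximal in $B$, that $f|s$ is injective, and that every face of $A$ is the image of a face of $B$.

*Proof.* **Step 1: consequences of (P).** This step proves the "moreover", which is used in all later steps. If $s\subseteq s'\in B$, then $f(s')\supseteq\sigma$, so $f(s')=\sigma$ by maximality and $s'=s$ by uniqueness. If $f|s$ were not injective, some proper subset of $s$ would also have image $\sigma$. Finally, each face of $A$ lies in a maximal $\sigma=f(s)$, so it is the image of a subset of $s$.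

Let $\mathcal K$ be the class of simplicial maps between members of $\langle\mathbf A\rangle$ that satisfy (P) and ${\rm sp}(f(x))\subseteq{\rm sp}(x)$ for all $x$. By Step 1 its members are grounded. It remains to show that $\mathcal K$ contains the base maps and is closed under the two operations.

**Step 2: base maps.** This step starts the induction. Grounded isomorphisms are clear. Consider a weld map $tA\to A$, $t\mapsto v\in t$. An old face maps to itself, and $\{t\}\cup u$ maps to $\{v\}\cup u\subseteq t\cup u\in A$, so the map is simplicial; also ${\rm sp}(v)\subseteq{\rm sp}(t)$. Let $\sigma\in A$ be maximal. An old face $s$ (so $t\not\subseteq s$) maps to $\sigma$ iff $s=\sigma$, which requires $t\not\subseteq\sigma$. Suppose $\{t\}\cup u$ maps to $\{v\}\cup u=\sigma$. Then $\sigma\subseteq t\cup u\in A$, so $t\cup u=\sigma$ and $t\subseteq\sigma=\{v\}\cup u$. As $t\not\subseteq u$, we get $v\notin u$, so $u=\sigma\setminus\{v\}$. Conversely, if $t\subseteq\sigma$, then $\{t\}\cup(\sigma\setminus\{v\})\in tA$, and it maps to $\sigma$. So there is exactly one face over $\sigma$: the old face $\sigma$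 if $t\not\subseteq\sigma$, and $\{t\}\cup(\sigma\setminus\{v\})$ if $t\subseteq\sigma$.

**Step 3: composition.** This is where maximality of the unique face is used. Let $f\colon B\to A$ and $g\colon C\to B$ be in $\mathcal K$, let $\sigma\in A$ be maximal, and let $s$ be the unique face with $f(s)=\sigma$. By Step 1, $s$ is maximal in $B$, so there is a unique $q\in C$ with $g(q)=s$. If $f(g(q'))=\sigma$, then $g(q')=s$ and $q'=q$. The span condition composes.

**Step 4: bookkeeping for a divided map.** This step describes the faces of $B'$ in terms of $B$. Let $f\colon B\to A$ be in $\mathcal K$, $t\in A$, let $s_1,\dots,s_k$ be as in the definition ($k\ge1$ by Step 1), and put $X_0=B$, $X_i=s_iX_{i-1}$, $B'=X_k$. If $j<i$, then $s_j\neq s_i$ and $|s_j|\ge|s_i|$, so $s_j\not\subseteq s_i$. Hence $s_i$ survives the earlier divisions, $s_i\in X_{i-1}$, and the divisions make sense. The $s_i$ are faces of $B$, so they are not in ${\rm Vr}(B)$. Also $s_i\notin{\rm Vr}(X_{i-1})$, because $s_i\in X_{i-1}$. Every face of $B'$ has the form $s'=\{s_i:i\in I\}\cup u$ with $u\subseteq{\rm Vr}(B)$. Three facts hold.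

- ($\alpha$) $\mu(s'):=u\cup\bigcup_{i\in I}s_i\in B$. If $s_k$ is a vertex of $s'$, replacing it by its elements gives a face of $X_{k-1}$, by the definition of division; if not, $s'$ is already in $X_{k-1}$. Repeat with $s_{k-1}$, and so on down to $X_0=B$.
- ($\beta$) No face of $B'$ contains some $s_i$ as a subset. For $X_i$ this is the definition of division, as the vertex $s_i\notin{\rm Vr}(B)$ is not an element of the set $s_i\subseteq{\rm Vr}(B)$. It persists for $j>i$: a new face of $X_j$ is $\{s_j\}\cup u$ with $u\in X_{j-1}\cup\{\emptyset\}$, and $s_j\notin s_i$ because $s_i\subseteq{\rm Vr}(B)$, so $s_i\subseteq\{s_j\}\cup u$ would force $s_i\subseteq u$.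
- ($\gamma$) A face of $B$ containing no $s_i$ is a face of $B'$, since it survives every division.

**Step 5: $f'$ is simplicial and respects spans.** Let $s'=\{s_i:i\in I\}\cup u\in B'$. First, $t\not\subseteq f(u)$. Otherwise $u\ne\emptyset$, $u\in B$ by ($\alpha$), and $u\cap f^{-1}(t)$ is a face of $B$ with image $t$, that is, some $s_i\subseteq s'$, against ($\beta$). If $I=\emptyset$, then $f'(s')=f(u)\in A$ and $t\not\subseteq f(u)$, so $f'(s')\in tA$. If $I\neq\emptyset$, then $f'(s')=\{t\}\cup f(u)$ with $t\cup f(u)=f(\mu(s'))\in A$ and $t\not\subseteq f(u)$, so again $f'(s')\in tA$. For spans, ${\rm sp}(t)={\rm sp}(f(s_i))\subseteq{\rm sp}(s_i)$.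

**Step 6: (P) for $f'$ over an old maximal face.** Let $\tau$ be maximal in $tA$ with $t\notin\tau$. Then $\tau\in A$ and $t\not\subseteq\tau$. Suppose $\tau\subsetneq\tau'\in A$. Then $t\subseteq\tau'$, since otherwise $\tau'\in tA$. So $t\cup\tau\in A$ and $\{t\}\cup\tau\in tA$, contradicting maximality of $\tau$. Hence $\tau$ is maximal in $A$. If $f'(s')=\tau$, then $s'$ has no new vertex, so $s'\in B$, $f(s')=\tau$, and $s'$ is the unique face of $B$ over $\tau$. Conversely, that face contains no $s_i$, because $t\not\subseteq\tau$, so it is in $B'$ by ($\gamma$).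

**Step 7: (P) for $f'$ over a new maximal face.** Let $\tau=\{t\}\cup u_0$ be maximal in $tA$, with $t\not\subseteq u_0$ and $\sigma:=t\cup u_0\in A$. If $\sigma\cup\{x\}\in A$ with $x\notin\sigma$, then $t\not\subseteq u_0\cup\{x\}$ and $\{t\}\cup u_0\cup\{x\}\in tA$, a contradiction; so $\sigma$ is maximal in $A$. Choose $v\in t\setminus u_0$. Then $\{t\}\cup(\sigma\setminus\{v\})\in tA$ contains $\tau$, so $u_0=\sigma\setminus\{v\}$. Let $s$ be the unique face of $B$ over $\sigma$. Since $f|s$ is injective, exactly one $s_{i_0}$ is contained in $s$, namely $(f|s)^{-1}(t)$.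

Uniqueness: let $f'(s')=\tau$ with $s'=\{s_i:i\in I\}\cup u$. Then $I\ne\emptyset$ and $f(u)=u_0$, so $f(\mu(s'))=t\cup u_0=\sigma$ and $\mu(s')=s$. All $s_i$ with $i\in I$ lie in $s$, so $I=\{i_0\}$. Also $u\subseteq s$, so $u=(f|s)^{-1}(u_0)$ is determined.

Existence: put $u=(f|s)^{-1}(u_0)$. The face $s$ contains no $s_j$ with $j\ne i_0$, so $s\in X_{i_0-1}$. We have $s_{i_0}\not\subseteq u$ because $t\not\subseteq u_0$, and $s_{i_0}\cup u=s$ because $t\cup u_0=\sigma$ and $f|s$ is injective. So $\{s_{i_0}\}\cup u\in X_{i_0}$. For $j>i_0$, $s_j\subseteq\{s_{i_0}\}\cup u$ would give $s_j\subseteq u\subseteq s$, which is false. So $\{s_{i_0}\}\cup u$ survives to $B'$, and its image is $\{t\}\cup u_0=\tau$. $\square$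

## 4. Corners, connectedness, and restriction to a face of $\mathbf A$

**Lemma 2.** (a) If $A$ is connected (any two vertices are joined by an edge path), so is $tA$. (b) For each $v\in{\rm Vr}(\mathbf A)$, every $A\in\langle\mathbf A\rangle$ has exactly one vertex $v^A$ with span $\{v\}$, and each weld-division map $f\colon B\to A$ satisfies $f(v^B)=v^A$.

*Proof.* (a) If $t=\{p\}$, then $p$ is just renamed. If $|t|\ge2$, all old vertices remain, and $t$ is joined to each $p\in t$, because $t\not\subseteq\{p\}$ and $t\cup\{p\}=t\in A$. An edge $\{p,q\}$ of $A$ is lost only if $t=\{p,q\}$, and then $p,t,q$ is an edge path.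

(b) This holds for $\mathbf A$. Pass from $A$ to $tA$. Since spans are non-empty, ${\rm sp}(t)=\{v\}$ iff every element of $t$ has span $\{v\}$, that is, iff $t=\{v^A\}$. In that case $v^A$ disappears and $t$ takes its place. Otherwise $v^A$ remains and ${\rm sp}(t)\ne\{v\}$. Finally, $\emptyset\neq{\rm sp}(f(v^B))\subseteq\{v\}$ gives $f(v^B)=v^A$. $\square$

Call $v^A$ the *corner* of $A$ at $v$. So weld-division maps fix corners.

**Definition (restriction).** For $U\in\mathbf A$ and $A\in\langle\mathbf A\rangle$ put $A_U=\{s\in A:{\rm sp}(s)\subseteq U\}$. In particular $\mathbf A_U$ is the set of non-empty subsets of $U$.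

For instance, with $t=\{a,b\}$ in $\Delta$, $(t\Delta)_{\{a,b\}}$ is the path $a,t,b$, and $(t\Delta)_{\{b,c\}}$ is the edge with vertices $b,c$.

**Lemma 3.** $(tA)_U=t(A_U)$ if ${\rm sp}(t)\subseteq U$, and $(tA)_U=A_U$ otherwise. Hence $A_U\in\langle\mathbf A_U\rangle$. Every weld-division map $f\colon B\to A$ of $\mathcal D(\mathbf A)$ restricts to a weld-division map $f_U\colon B_U\to A_U$ of $\mathcal D(\mathbf A_U)$.

*Proof.* If ${\rm sp}(t)\subseteq U$, intersecting the definition of $tA$ with the condition "span inside $U$" gives the definition of $t(A_U)$. If ${\rm sp}(t)\not\subseteq U$, then no $s\in A_U$ contains $t$, and no face with the vertex $t$ has span inside $U$. The second statement follows by induction on the number of divisions.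

For the third, $f(B_U)\subseteq A_U$ by groundedness. Consider the class of weld-division maps $f$ for which $f_U$ is a weld-division map of $\mathcal D(\mathbf A_U)$. A weld map restricts to a weld map or, if ${\rm sp}(t)\not\subseteq U$, to an identity. A grounded isomorphism restricts to one, since it preserves spans. Compositions restrict to compositions. Now let $f$ be in the class and let $f'\colon B'\to tA$ be its division by $t$.

- If ${\rm sp}(t)\not\subseteq U$, then ${\rm sp}(t)={\rm sp}(f(s_i))\subseteq{\rm sp}(s_i)$ gives ${\rm sp}(s_i)\not\subseteq U$ for all $i$. So $B'_U=B_U$, $(tA)_U=A_U$ and $f'_U=f_U$.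
- If ${\rm sp}(t)\subseteq U$, then $B'_U$ arises from $B_U$ by dividing, in the induced order, by those $s_i$ with ${\rm sp}(s_i)\subseteq U$. These are exactly the faces $s\in B_U$ with $f_U(s)=t$. So $f'_U$ is the division of $f_U$ by $t$.

Thus the class contains the base maps and is closed under both operations. $\square$

## 5. Dimension at most one: monotone maps and Ramsey's theorem

Let $\dim\mathbf A\le1$. We prove Part 2 of Theorem 2 by computing all Hom-sets.

**Step 1: every object is a union of paths.** This step gives coordinates on objects. Let $e=\{u,v\}$ be an edge of $\mathbf A$, oriented from $u$ to $v$. By Lemma 3, $A_e\in\langle\mathbf A_e\rangle$. By induction on divisions, $A_e$ is a path $p_0,\dots,p_\ell$ with $\ell=\ell_e(A)\ge1$, ${\rm sp}(p_0)=\{u\}$, ${\rm sp}(p_\ell)=\{v\}$ and ${\rm sp}(p_i)=e$ for $0<i<\ell$. Indeed, dividing by a singleton renames a vertex and keeps its span, and dividing by an edge inserts a vertex between its ends. The span of the inserted vertex is $e$, because the edge has an interior vertex or is $\{p_0,p_\ell\}$.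

Every face $s\in A$ has ${\rm sp}(s)\in\mathbf A$; this is an induction using ${\rm sp}(\{t\}\cup u)={\rm sp}(t\cup u)$. So every face lies in some $A_e$ or is $\{v^A\}$ for a vertex $v$ of $\mathbf A$. A common face of $A_e$ and $A_{e'}$ with $e\ne e'$ has span inside $e\cap e'$, so it is a corner; that is, distinct paths meet only in end vertices. By Lemma 3, dividing by an edge of $A_e$ (its span is $e$) leaves all other $A_{e'}$ unchanged. Hence every vector of lengths $\ge1$ is realized by some member of $\langle\mathbf A\rangle$.

**Step 2: which maps are weld-division maps.** Call a function $f\colon{\rm Vr}(B)\to{\rm Vr}(A)$ *monotone* if $f(v^B)=v^A$ for all $v\in{\rm Vr}(\mathbf A)$, and $f$ maps each path $B_e$ onto $A_e$ weakly monotonically, respecting orientation. A monotone map *collapses* an edge of $B_e$ if both ends have the same image.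

**Lemma 4.** If $\dim\mathbf A\le1$, then ${\rm Hom}(B,A)$ consists exactly of the monotone maps.

*Proof.* Let $f\in{\rm Hom}(B,A)$. Corners go to corners by Lemma 2. By Lemma 3, $f_e\colon B_e\to A_e$ is a weld-division map. Reading it along $B_e$ gives a walk on $A_e$ with steps in $\{-1,0,1\}$ from the first vertex to the last. The maximal faces of $A_e$ are its $\ell_e(A)$ edges. By (P), each is the image of exactly one face of $B_e$, which is an edge by injectivity. So there are exactly $\ell_e(A)$ steps $\pm1$, and their sum is $\ell_e(A)$. Hence all of them are $+1$.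

Conversely, let $f$ be monotone, and argue by induction on $\sum_e(\ell_e(B)-\ell_e(A))\ge0$. If this is $0$, then $f$ is bijective on each path, preserves spans, and is a grounded isomorphism. Otherwise $\ell:=\ell_e(B)>\ell_e(A)\ge1$ for some $e$, and $f$ collapses some edge of $B_e$, say the $i$-th. By Step 1 choose $B''\in\langle\mathbf A\rangle$ with $\ell_e(B'')=\ell-1\ge1$ and all other lengths as in $B$. Let $w\colon B\to B''$ be the monotone map collapsing exactly the $i$-th edge of $B_e$. As $f$ takes equal values wherever $w$ does, $f=f''\circ w$ with $f''\colon B''\to A$ monotone. By induction $f''$ is a weld-division map, so it suffices to treat $w$.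

Let $p''_0,\dots,p''_{\ell-1}$ be the path $B''_e$. If $i<\ell$, let $t=\{p''_{i-1},p''_i\}$. In $(tB'')_e$ the vertex $t$ comes right after $p''_{i-1}$, so the weld map $tB''\to B''$, $t\mapsto p''_{i-1}$, is monotone and collapses exactly the $i$-th edge. If $i=\ell$, let $t=\{p''_{\ell-2},p''_{\ell-1}\}$ (recall $\ell\ge2$); the weld map $t\mapsto p''_{\ell-1}$ is monotone and collapses exactly the $\ell$-th edge. In both cases $tB''$ has the same lengths as $B$, so there is a monotone grounded isomorphism $B\to tB''$. Composed with the weld map it gives $w$, since a monotone map between given objects is determined by the edges it collapses. $\square$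

Let us try the smallest case by hand. Let $\mathbf A=A=E$ be an edge, let $B$ be a path with $m$ edges and $C$ a path with $N$ edges. A map $C\to E$ is determined by the one edge it does not collapse, so ${\rm Hom}(C,E)$ has $N$ elements. A map $g\colon C\to B$ is an $m$-subset of the $N$ edges, and $\{f\circ g\}$ consists of the maps $C\to E$ whose uncollapsed edge lies in this subset. With $N=r(m-1)+1$ the pigeonhole principle gives $\mathrm R_r(E,B)$. For longer $A$ the pigeonhole principle becomes Ramsey's theorem: for all $r$ and $1\le k\le m$ there is $N$ such that each $r$-coloring of the $k$-subsets of $[N]=\{1,\dots,N\}$ is constant on the $k$-subsets of some $m$-subset. Several edges of $\mathbf A$ require a product version. For a set $M$ let $\binom Mk$ be the set of its $k$-subsets.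

**Lemma 5 (product Ramsey theorem).** Given $r\ge1$ and $1\le k_j\le m_j$ for $1\le j\le d$, there are $N_1,\dots,N_d$ such that for each $r$-coloring of $\prod_j\binom{[N_j]}{k_j}$ there are $M_j\in\binom{[N_j]}{m_j}$ with $\prod_j\binom{M_j}{k_j}$ monochromatic.

*Proof.* Induct on $d$; for $d=1$ this is Ramsey's theorem. For $d>1$, take $N_1,\dots,N_{d-1}$ from the inductive hypothesis, and let $\Phi$ be the finite set of functions $\prod_{j<d}\binom{[N_j]}{k_j}\to\{1,\dots,r\}$. Choose $N_d$ by Ramsey's theorem for $|\Phi|$ colors, $k_d$-subsets and target size $m_d$. An $r$-coloring of the full product assigns to each $k_d$-subset of $[N_d]$ an element of $\Phi$. This assignment is constant on $\binom{M_d}{k_d}$ for some $M_d$ of size $m_d$. Apply the inductive hypothesis to the constant value, which is an $r$-coloring of $\prod_{j<d}\binom{[N_j]}{k_j}$. $\square$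

**Step 3: translation into subsets.** This step turns $\mathrm R_r(A,B)$ into Lemma 5. Let $e_1,\dots,e_d$ be the edges of $\mathbf A$. If $d=0$, all Hom-sets that occur are singletons, by Lemma 4, and $C=B$ works. Let $d\ge1$, $k_j=\ell_{e_j}(A)$ and $m_j=\ell_{e_j}(B)$; here $1\le k_j\le m_j$ because ${\rm Hom}(B,A)\ne\emptyset$. For $f\in{\rm Hom}(C,A)$ let $S_j(f)\subseteq\{1,\dots,\ell_{e_j}(C)\}$ be the set of positions of uncollapsed edges of $C_{e_j}$. By Lemma 4, $f\mapsto(S_j(f))_j$ is a bijection onto the tuples with $|S_j|=k_j$. The same holds for ${\rm Hom}(C,B)$ with $m_j$ in place of $k_j$, and for ${\rm Hom}(B,A)$.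

Let $g\in{\rm Hom}(C,B)$ and $f\in{\rm Hom}(B,A)$. An edge of $C_{e_j}$ is uncollapsed by $f\circ g$ iff $g$ does not collapse it and $f$ does not collapse its image. The $i$-th smallest position in $S_j(g)$ is mapped by $g$ to the $i$-th edge of $B_{e_j}$. So $S_j(f\circ g)$ is the image of $S_j(f)$ under the increasing enumeration of $S_j(g)$. As $f$ varies, this gives
$$\{f\circ g:f\in{\rm Hom}(B,A)\}\ \longleftrightarrow\ \prod_j\binom{S_j(g)}{k_j}.\tag{1}$$

**Step 4: choice of $C$.** Take $N_1,\dots,N_d$ from Lemma 5, and by Step 1 let $C\in\langle\mathbf A\rangle$ have lengths $\ell_{e_j}(C)=N_j$. An $r$-coloring of ${\rm Hom}(C,A)$ is an $r$-coloring of $\prod_j\binom{[N_j]}{k_j}$. Lemma 5 gives $M_1,\dots,M_d$, and the $g\in{\rm Hom}(C,B)$ with $S_j(g)=M_j$ for all $j$ makes (1) monochromatic. This proves Part 2 of Theorem 2. $\blacksquare$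

## 6. Two maps onto a triangle that differ by a rotation over the same face

It is natural to repeat this for the triangle $\Delta$ on $F=\{a,b,c\}$. In dimension one, a map is determined by which faces lie over the maximal faces of its target. By (P), a map $h\in{\rm Hom}(C,\Delta)$ has exactly one face over $F$; call it $T_h$. It has three elements, as $h|T_h$ is injective. If $T_h$ determined $h$, we could argue with positions of triangles as we did with positions of edges.

Small cases look good. Since corners are fixed, a map to $\Delta$ is determined by the images of the created vertices. With $t=\{a,b\}$, a map $t\Delta\to\Delta$ must send $t$ to $a$ or to $b$, and both are weld maps. The triangles over $F$ are $\{t,b,c\}$ and $\{a,t,c\}$ respectively. After the division by $y=F$ there are three maps $y\Delta\to\Delta$, the weld maps $y\mapsto a$, $y\mapsto b$, $y\mapsto c$, with triangles $bcy$, $cay$, $aby$ over $F$. In both cases $T_h$ determines $h$.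

Three divisions are enough to destroy this. Put a small triangle $xyz$ inside the triangle $abc$, so that $z$ is joined to $a,b$, $x$ is joined to $b,c$, and $y$ is joined to $c,a$. The inner triangle can be mapped onto $F$ in two ways that differ by a rotation. The next lemma does this inside an arbitrary object.

**Lemma 6 (twist lemma).** Let $A\in\langle\mathbf A\rangle$ and let $F=\{a,b,c\}\in A$ have three distinct vertices (arbitrary vertices of $A$). Put
$$y=F,\quad z=\{a,b,y\},\quad x=\{b,y\},\qquad O(A;a,b,c):=B:=x(z(yA)).$$
Let $D$ be the set of non-empty subsets of the seven triples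
$$abz,\ bcx,\ cay,\ ayz,\ bxz,\ cxy,\ xyz.$$
Let $A^-=\{s\in A:F\not\subseteq s\}$ and $\Lambda=\{u:u\cap F=\emptyset,\ u\cup F\in A\}\ni\emptyset$. Then:

(i) $B=A^-\cup\{w\cup u:w\in D,\ w\not\subseteq F,\ u\in\Lambda\}$, and ${\rm sp}(x)={\rm sp}(y)={\rm sp}(z)={\rm sp}(F)$.

(ii) There are weld-division maps $f_1,f_2\colon B\to A$ that are the identity on ${\rm Vr}(A)$, with
$$f_1:\ x\mapsto b,\ y\mapsto c,\ z\mapsto a;\qquad f_2:\ x\mapsto c,\ y\mapsto a,\ z\mapsto b.$$

*Proof.* **Step 1: the first division.** This puts $yA$ into the form that the later divisions preserve. A new face of $yA$ is $\{y\}\cup u'$ with $F\not\subseteq u'$ and $F\cup u'\in A$. Splitting $u'$ into $u'\cap F\subsetneq F$ and $u=u'\setminus F\in\Lambda$, we get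
$$yA=A^-\cup\{w\cup u:w\in D_1,\ w\not\subseteq F,\ u\in\Lambda\},$$
where $D_1$ is generated by the triples $aby,bcy,cay$, that is, consists of their non-empty subsets.

**Step 2: further divisions only change the two-dimensional part.** Suppose $X\in\langle\mathbf A\rangle$ has the form $X=A^-\cup\{w\cup u:w\in E,w\not\subseteq F,u\in\Lambda\}$, where $E$ is a family of finite non-empty sets closed under non-empty subsets, with vertex set $F\cup N$, $N\cap{\rm Vr}(A)=\emptyset$, $F\notin E$, and all proper non-empty subsets of $F$ in $E$. (Then $E\subseteq X$, taking $u=\emptyset$ or using $A^-$. All vertices of $E$ are vertices of $X$, so $E$ is a complex.) Let $t\in E$ with $t\not\subseteq F$. I claim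
$$tX=A^-\cup\{w\cup u:w\in tE,\ w\not\subseteq F,\ u\in\Lambda\}.$$
The set $t$ contains a point of $N$ and is disjoint from every $u\in\Lambda$. So no member of $A^-$ contains $t$, and $t\subseteq w\cup u$ iff $t\subseteq w$. Hence the old faces are
$$\{s\in X:t\not\subseteq s\}=A^-\cup\{w\cup u:w\in E,\ w\not\subseteq F,\ t\not\subseteq w,\ u\in\Lambda\}.$$
For the new faces let $u'\in X\cup\{\emptyset\}$, $w'=u'\cap(F\cup N)$ and $u=u'\setminus(F\cup N)$. Any member of $X$ containing $t$ is outside $A^-$, so it splits into its part in $F\cup N$, a member of $E$, and the rest, a member of $\Lambda$. Thus $t\not\subseteq u'$ and $t\cup u'\in X$ hold iff $t\not\subseteq w'$, $t\cup w'\in E$ and $u\in\Lambda$. Conversely, if $t\not\subseteq w'$, $t\cup w'\in E$ and $u\in\Lambda$, then $u'=w'\cup u$ is a subset of $t\cup w'\cup u\in X$, so $u'\in X\cup\{\emptyset\}$. So the new faces are exactly the sets $w\cup u$ with $u\in\Lambda$ and $w\in tE$ having the vertex $t$. Such $w$ are not inside $F$, because $t\in X$ is not a vertex of $X$. This proves the claim.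

The hypotheses on $E$ pass to $tE$. The new vertex $t$ is not in ${\rm Vr}(A)\subseteq{\rm Vr}(X)$; the set $F$ is not a face of $tE$; and the proper non-empty subsets of $F$ do not contain $t$, so they remain.

**Step 3: computing $D$.** If $E$ is generated by triples, then $tE$ is generated by the triples not containing $t$ and the triples $\{t\}\cup(\tau\setminus\{v\})$ with $v\in t\subseteq\tau$. Indeed, if $t\cup u\subseteq\tau$ and $t\not\subseteq u$, take $v\in t\setminus u$; and an old face $s\subseteq\tau$ with $t\subseteq\tau$, $t\not\subseteq s$ lies in $\tau\setminus\{v\}$ for $v\in t\setminus s$. Dividing $D_1$ by $z=\{a,b,y\}$ gives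
$$abz,\ ayz,\ byz,\ bcy,\ cay.$$
Dividing by $x=\{b,y\}$ replaces $byz$ by $bxz,xyz$ and $bcy$ by $bcx,cxy$. The result is $D$. By Steps 1 and 2 (first with $E=D_1$, $t=z$) this proves the formula in (i). The spans are immediate from $y=F$, $z=\{a,b,y\}$ and $x=\{b,y\}$.

**Step 4: the map $f_1$.** It is the composition of the three weld maps $x\mapsto b\in x$, then $z\mapsto a\in z$, then $y\mapsto c\in y$.

**Step 5: the map $f_2$.** The welds available on $B$ itself do not send $x$ to $c$, so we use that $D$ can be built in a second order. Exchange the roles of $b,c$ and of $y,z$: put $z^*=F$, $y^*=\{c,a,z^*\}$, $x^*=\{c,z^*\}$ and $B^*=x^*(y^*(z^*A))$. Start with $abz^*,bcz^*,caz^*$. Dividing by $y^*$ gives $abz^*,bcz^*,cay^*,cy^*z^*,ay^*z^*$. Dividing by $x^*$ replaces $bcz^*$ by $bcx^*,bx^*z^*$ and $cy^*z^*$ by $cx^*y^*,x^*y^*z^*$. By Steps 1–3, $B^*=A^-\cup\{w\cup u:w\in D^*,w\not\subseteq F,u\in\Lambda\}$, where $D^*$ is generated by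
$$abz^*,\ bcx^*,\ cay^*,\ ay^*z^*,\ bx^*z^*,\ cx^*y^*,\ x^*y^*z^*,$$
that is, $D$ with $x,y,z$ replaced by $x^*,y^*,z^*$. All new vertices on both sides have span ${\rm sp}(F)$. Therefore $\iota\colon B\to B^*$ given by $x\mapsto x^*$, $y\mapsto y^*$, $z\mapsto z^*$ and the identity elsewhere is a grounded isomorphism. Let $f_2$ be $\iota$ followed by the weld maps $x^*\mapsto c\in x^*$, $y^*\mapsto a\in y^*$, $z^*\mapsto b\in z^*$. $\square$

The edges of $D$ are of three kinds: *outer* $ab,bc,ca$; *inner* $xy,yz,zx$; *radial* $az,bz,ay,cy,bx,cx$. A radial edge has one end in $\{a,b,c\}$ and the other in $\{x,y,z\}$.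

Let $\theta$ be the rotation $a\to b\to c\to a$. On the inner triangle $f_2=\theta\circ f_1$. To measure rotation, let $\omega\colon F\times F\to\{-1,0,1\}$ be
$$\omega(v,v)=0,\qquad \omega(a,b)=\omega(b,c)=\omega(c,a)=1,\qquad \omega(b,a)=\omega(c,b)=\omega(a,c)=-1.$$
It is antisymmetric and invariant under $\theta$. For a radial edge directed from $v\in\{a,b,c\}$ to $w\in\{x,y,z\}$:

| $(v,w)$ | $az$ | $bz$ | $ay$ | $cy$ | $bx$ | $cx$ |
|---|---|---|---|---|---|---|
| $\omega(f_1v,f_1w)$ | $\omega(a,a)=0$ | $\omega(b,a)=-1$ | $\omega(a,c)=-1$ | $\omega(c,c)=0$ | $\omega(b,b)=0$ | $\omega(c,b)=-1$ |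
| $\omega(f_2v,f_2w)$ | $\omega(a,b)=1$ | $\omega(b,b)=0$ | $\omega(a,a)=0$ | $\omega(c,a)=1$ | $\omega(b,c)=1$ | $\omega(c,c)=0$ |

So on all six radial edges, directed inward,
$$\omega(f_2v,f_2w)-\omega(f_1v,f_1w)=1.\tag{2}$$
On outer edges $f_1=f_2$, and on inner edges $f_2=\theta\circ f_1$. On both the difference is $0$.

## 7. Coloring by one label, and where this stops

Take $\mathbf A=A=\Delta$ and $B=O(\Delta;a,b,c)$. Here $A^-$ consists of the proper non-empty subsets of $F$ and $\Lambda=\{\emptyset\}$, so $B=D$. Since $f_1(xyz)=f_2(xyz)=F$, Lemma 1 shows that $xyz$ is the unique face of $B$ over $F$ for both maps and that it is maximal in $B$. Given $C\in\langle\Delta\rangle$ and $g\in{\rm Hom}(C,B)$, let $T$ be the unique face of $C$ with $g(T)=xyz$. Then $f_1g(T)=f_2g(T)=F$, so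
$$T_{f_1g}=T_{f_2g}=T.\tag{3}$$
The two maps $f_1g$ and $f_2g$ have the same position $T$ and carry different labels on it.

This suggests a coloring. For each three-element face $T$ of $C$ choose a vertex $w_T\in T$, and color $h\in{\rm Hom}(C,\Delta)$ by the label $h(w_{T_h})\in F$. By (3) the vertex $w_T$ is the same for $f_1g$ and $f_2g$, and $g(w_T)\in\{x,y,z\}$, where $f_1$ and $f_2$ never agree. So $f_1g$ and $f_2g$ receive different colors, and with three colors the property fails for this $B$.

Two things are out of reach in this way. First, two colors. Suppose the color of $h$ is $c_T(h|T)\in\{1,2\}$ with $T=T_h$. The restrictions of $f_1g$ and $f_2g$ to $T$ are a bijection $\beta\colon T\to F$ and its rotation $\theta\beta$. We would like $c_T(\beta)\neq c_T(\theta\beta)$ for every $\beta$. But $\beta,\theta\beta,\theta^2\beta$ form a cycle of length three, so two colors cannot do this. Second, many colors. The rotations of one bijection $T\to F$ are only three in number, so maps that share $T$ and differ on it only by rotations receive at most three colors.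

Both limits come from the same fact: the label at $w_T$ is a residue modulo $3$. To get past this, use that one vertex of $C$ has a label known in advance: by Lemma 2(b), every $h\in{\rm Hom}(C,\Delta)$ sends the corner $a^C$ to $a$. Join $w_T$ to $a^C$ by an edge path $w_0=w_T,\dots,w_l=a^C$. Identify $a,b,c$ with $0,1,2$ modulo $3$, so that $\omega(v,w)\equiv w-v$. Then
$$\sum_{j=1}^l\omega\big(h(w_{j-1}),h(w_j)\big)\equiv h(a^C)-h(w_0)\equiv-h(w_0)\pmod 3 .$$
The label is the residue modulo $3$ of an integer, which records how the labels wind around the triangle along the path. The path is chosen before the coloring and depends only on $T$. So we may keep the integer itself and reduce it modulo any $n$. Modulo $2$ the integer is the number of label changes along the path, because each change contributes $\pm1$.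

## 8. Parity of label changes: proof of Theorem 1

Let $B=O(\Delta;a,b,c)=D$, with $f_1,f_2\in{\rm Hom}(B,\Delta)$ from Lemma 6. It is obtained by three divisions. Let $C\in\langle\Delta\rangle$.

**Step 1: the coloring.** It must be defined from $C$ alone, before $g$ is known. By Lemma 2(a), $C$ is connected, since $\Delta$ is. For each three-element face $T\in C$ fix an edge path $\gamma_T=(w_0,\dots,w_l)$ in $C$ from some $w_0\in T$ to $w_l=a^C$. For $h\in{\rm Hom}(C,\Delta)$ let $\chi(h)$ be the parity of the number of $j$ with $h(w_{j-1})\ne h(w_j)$ along $\gamma_{T_h}$.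

**Step 2: the two maps use the same path.** Let $g\in{\rm Hom}(C,B)$, and let $T$ be the unique face of $C$ with $g(T)=xyz$. By (3), $\chi(f_1g)$ and $\chi(f_2g)$ are both computed along $\gamma_T=(w_0,\dots,w_l)$. The sequence $g(w_0),\dots,g(w_l)$ is an edge path in $D$ from a point of $\{x,y,z\}$ to $g(a^C)=a^B=a$.

**Step 3: comparing the counts.** This shows that the two parities differ. On a constant step neither $f_1$ nor $f_2$ changes value. On an outer edge both change, because both are the identity there; on an inner edge both change, because both are injective on $\{x,y,z\}$. On a radial edge exactly one of them changes: by the table, in each column exactly one of the two entries is $0$. Hence the numbers of label changes along $\gamma_T$ for $f_1g$ and $f_2g$ differ, modulo $2$, by the number of radial steps. Radial steps are exactly the steps between $\{x,y,z\}$ and $\{a,b,c\}$. The path starts in the first set and ends in the second, so their number is odd. Thus $\chi(f_1g)\neq\chi(f_2g)$.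

So no $g$ gives a monochromatic set, for any $C$. With $r\ge2$ colors available, use the same coloring. $\blacksquare$

## 9. Towers of twists and winding sums: proof of Theorem 2, Part 1

Let $\dim\mathbf A\ge2$, $A\in\langle\mathbf A\rangle$ and $n\ge1$. Fix a three-element face $F=\{a,b,c\}\in\mathbf A$ and put $\Delta=\mathbf A_F$. The functions $\omega$ and $\theta$ refer to this $F$. Three things are added to the previous proof: $A$ is arbitrary, so labels are read through a map $A\to\mathbf A$; $\mathbf A$ may be large, so everything happens inside restrictions to $F$; and we twist $n-1$ times.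

**Step 1: a triangle in $A$ to start from.** Composing weld maps along a sequence of divisions producing $A$ from $\mathbf A$ gives a weld-division map $p\colon A\to\mathbf A$ (the identity if there are no divisions). By Lemmas 3 and 1 applied to $p_F\colon A_F\to\Delta$, there is a unique $F_0\in A_F$ with $p(F_0)=F$, and $p|F_0$ is injective. Write $F_0=\{a_0,b_0,c_0\}$ with $p(a_0)=a$, $p(b_0)=b$, $p(c_0)=c$. Then $F={\rm sp}(p(F_0))\subseteq{\rm sp}(F_0)\subseteq F$, so ${\rm sp}(F_0)=F$.

**Step 2: the tower.** This constructs $B$ together with $2^{n-1}$ maps to $A$. Let $B_0=A$. Given $B_i$ and $F_i=\{a_i,b_i,c_i\}\in B_i$, put $B_{i+1}=O(B_i;a_i,b_i,c_i)$. Let $a_{i+1},b_{i+1},c_{i+1}$ be its new vertices $x,y,z$, let $F_{i+1}=\{a_{i+1},b_{i+1},c_{i+1}\}$, which is a face, and let $\rho^i_1,\rho^i_2\colon B_{i+1}\to B_i$ be the maps $f_1,f_2$ of Lemma 6. They send $(a_{i+1},b_{i+1},c_{i+1})$ to $(b_i,c_i,a_i)$ and to $(c_i,a_i,b_i)$ respectively, so each sends it to a cyclic rotation of $(a_i,b_i,c_i)$. All vertices of $F_{i+1}$ have span ${\rm sp}(F_i)=F$. Put $B=B_{n-1}$; it is obtained from $A$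 by $3(n-1)$ divisions. For $\varepsilon=(\varepsilon_0,\dots,\varepsilon_{n-2})\in\{1,2\}^{n-1}$ let
$$f_\varepsilon=\rho^0_{\varepsilon_0}\circ\cdots\circ\rho^{n-2}_{\varepsilon_{n-2}}\in{\rm Hom}(B,A).$$
For $n=1$ this is the identity of $A$. In particular ${\rm Hom}(B,A)\ne\emptyset$. Write $\mathbf 1=(1,\dots,1)$.

**Step 3: the effect of one twist.** This extends (2) from $D$ to all edges that matter, at each level of the tower.

**Lemma 7.** Let $q=p\circ L$, where $L\colon B_i\to A$ is a composition of maps $\rho^{i'}_j$ with $i'<i$, one for each level (the identity if $i=0$). Let $\varphi_i$ be the indicator function of $F_{i+1}$ on ${\rm Vr}(B_{i+1})$. For vertices $v,w$ with $\{v,w\}\in(B_{i+1})_F$,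
$$\omega(q\rho^i_2v,q\rho^i_2w)-\omega(q\rho^i_1v,q\rho^i_1w)=\varphi_i(w)-\varphi_i(v).\tag{4}$$

*Proof.* All labels occurring are in $F$: they are vertices of $\mathbf A$ with span inside ${\rm sp}(v)\subseteq F$ or ${\rm sp}(w)\subseteq F$. If $v=w$, both sides are $0$. If $v,w\notin F_{i+1}$, then $\rho^i_1$ and $\rho^i_2$ fix $v$ and $w$, and both sides are $0$.

Otherwise $\{v,w\}$ is an edge containing a new vertex. By Lemma 6(i) it is a union of a face of $D$ (formed for $a_i,b_i,c_i$) that contains a new vertex and a member of $\Lambda$. Suppose the member of $\Lambda$ is not empty. Then it is $\{w\}$ or $\{v\}$, say $\{w\}$, and so $w\notin F_i$ and $F_i\cup\{w\}\in B_i$. Since ${\rm sp}(w)\subseteq F$ and ${\rm sp}(F_i)=F$, we have $F_i\cup\{w\}\in(B_i)_F$. Its image under $q$ lies in $F$ and contains $q(F_i)=p(F_0)=F$. So $F_i$ and $F_i\cup\{w\}$ are two different faces over the maximal face $F$ of $\Delta$. This contradicts (P) for $q_F\colon(B_i)_F\to\Delta$, which is a weld-division map by Lemma 3. Hence $\{v,w\}$ is an edge of $D$.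

The maps $\rho^i_1,\rho^i_2$ take the ends of this edge into $F_i$, and $q$ maps $(a_i,b_i,c_i)$ to a cyclic rotation of $(a,b,c)$. As $\omega$ is invariant under rotation, the left side of (4) is what we computed after Lemma 6 for the triangle $(a_i,b_i,c_i)$. For an inner edge it is $0$, and $\varphi_i(v)=\varphi_i(w)=1$. For a radial edge with $w\in F_{i+1}$ it is $1$ by (2), and $\varphi_i(w)-\varphi_i(v)=1-0$. For a radial edge with $v\in F_{i+1}$ exchange $v$ and $w$; both sides of (4) change sign. An outer edge contains no new vertex, so these are all cases. $\square$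

**Step 4: the effect of many twists.** Here we sum (4) over the levels. Fix $\varepsilon$. For $0\le i\le n-1$ let $\varepsilon^{(i)}$ agree with $\varepsilon$ in the coordinates before $i$ and be $1$ in the coordinates from $i$ on; so $\varepsilon^{(0)}=\mathbf 1$ and $\varepsilon^{(n-1)}=\varepsilon$. With
$$L_i=\rho^0_{\varepsilon_0}\circ\cdots\circ\rho^{i-1}_{\varepsilon_{i-1}},\qquad R_i=\rho^{i+1}_1\circ\cdots\circ\rho^{n-2}_1\colon B\to B_{i+1},$$
we have $f_{\varepsilon^{(i)}}=L_i\circ\rho^i_1\circ R_i$ and $f_{\varepsilon^{(i+1)}}=L_i\circ\rho^i_{\varepsilon_i}\circ R_i$ for $0\le i\le n-2$. If $\{v,w\}\in B_F$, then $\{R_iv,R_iw\}\in(B_{i+1})_F$ by groundedness. If $\varepsilon_i=2$, apply (4) with $L=L_i$ to $R_iv,R_iw$; if $\varepsilon_i=1$, nothing changes. Summing over $i$ we obtain, with $\varphi_\varepsilon:=\sum_{i:\varepsilon_i=2}\varphi_i\circ R_i\colon{\rm Vr}(B)\to\mathbb Z$,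
$$\omega(pf_\varepsilon v,pf_\varepsilon w)-\omega(pf_{\mathbf 1}v,pf_{\mathbf 1}w)=\varphi_\varepsilon(w)-\varphi_\varepsilon(v)\qquad\text{for }\{v,w\}\in B_F.\tag{5}$$
We need two values of $\varphi_\varepsilon$. Each $R_i$ maps $F_{n-1}$ onto $F_{i+1}$, so
$$\varphi_\varepsilon=\#\{i:\varepsilon_i=2\}\quad\text{on }F_{n-1}.\tag{6}$$
By Lemma 2(b), $R_i$ sends the corner $a^B$ to the corner of $B_{i+1}$ at $a$. That vertex has span $\{a\}$, while the elements of $F_{i+1}$ have span $F$. So
$$\varphi_\varepsilon(a^B)=0.\tag{7}$$

**Step 5: the coloring.** Let $C\in\langle\mathbf A\rangle$. By Lemmas 3 and 2, $C_F\in\langle\Delta\rangle$ is connected, and it contains the corner $a^C$. For each three-element face $T\in C_F$ fix an edge path $\gamma_T=(w_0,\dots,w_l)$ in $C_F$ from some $w_0\in T$ to $w_l=a^C$. For $h\in{\rm Hom}(C,A)$ let $T_h\in C_F$ be the unique face with $ph(T_h)=F$; it exists and has three elements by Lemmas 3 and 1 for $(ph)_F\colon C_F\to\Delta$. Along $\gamma_{T_h}$ put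
$$W(h)=\sum_{j=1}^l\omega\big(ph(w_{j-1}),ph(w_j)\big)\in\mathbb Z,$$
where all labels are in $F$ by groundedness. Color $h$ by $W(h)$ modulo $n$.

**Step 6: all colors occur.** Let $g\in{\rm Hom}(C,B)$. For every $\varepsilon$ we have $pf_\varepsilon(F_{n-1})=p(F_0)=F$. By Lemmas 3 and 1, $F_{n-1}$ is the unique face of $B_F$ over $F$ under $(pf_\varepsilon)_F$, and it is maximal in $B_F$. Let $T$ be the unique face of $C_F$ with $g(T)=F_{n-1}$, by Lemmas 3 and 1 for $g_F\colon C_F\to B_F$. Then $pf_\varepsilon g(T)=F$, so $T_{f_\varepsilon g}=T$ for all $\varepsilon$, and the same path $\gamma_T=(w_0,\dots,w_l)$ is used for all of them. The sequence $g(w_0),\dots,g(w_l)$ is an edge path in $B_F$ with $g(w_0)\in F_{n-1}$ and $g(w_l)=a^B$. Summing (5) along it, the right side telescopes, and by (6) and (7)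
$$W(f_\varepsilon g)-W(f_{\mathbf 1}g)=\varphi_\varepsilon(a^B)-\varphi_\varepsilon(g(w_0))=-\#\{i:\varepsilon_i=2\}.$$
As $\varepsilon$ runs over $\{1,2\}^{n-1}$, the number $\#\{i:\varepsilon_i=2\}$ takes all values $0,1,\dots,n-1$. So all $n$ residues occur among the colors of the maps $f_\varepsilon\circ g$.

This proves the main assertion of Part 1, and with it that every $A$ has infinite Ramsey degree. For $n=2$ it gives, for every $A$, a $B$ for which $\mathrm R_r(A,B)$ fails for all $r\ge2$. Together with Part 2, proved in Section 5, $\mathrm R_r(A,B)$ holds for all $r,A,B$ if and only if $\dim\mathbf A\le1$. $\blacksquare$
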